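
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\numberwithin{equation}{section}

\title{Cyclic algebras of maximal symbol length in characteristic $p$}


\begin{abstract}
A cyclic algebra of degree $p^2$ and exponent $p$ over a field of characteristic $p$ is Brauer equivalent to a tensor product of $p$ cyclic algebras of degree $p$. We show that for every prime $p$ the number $p$ cannot be lowered: we give an explicit cyclic algebra of degree $p^2$ and exponent $p$ whose symbol length is exactly $p$. More generally, for all $n\ge e\ge 1$ the bound $p^{n-e}$ of Mammone and Merkurjev for the number of cyclic algebras of degree $p^e$ needed to express a cyclic algebra of degree $p^n$ and exponent $p^e$ is optimal in characteristic $p$.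
\end{abstract}

\section{Introduction}

\subsection*{The question}

Let $p$ be a prime and $F$ a field of characteristic $p$. For $a\in F$ and $b\in F^\times$ let $[a,b)=[a,b)_{p,F}$ be the $F$-algebra generated by $u,v$ with
\[
u^p-u=a,\qquad v^p=b,\qquad vuv^{-1}=u+1 .
\]
It is a central simple algebra of degree $p$, which we call a \emph{symbol}. A central simple $F$-algebra of degree $n$ is called \emph{cyclic} if it contains a cyclic field extension of $F$ of degree $n$. Every cyclic $F$-algebra of degree $p$ is isomorphic to some $[a,b)$. If $A$ is a central simple $F$-algebra of exponent $p$, its \emph{symbol length} $\lambda_p(A)$ is the least $m$ such that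
\[
A\sim [a_1,b_1)\otimes\cdots\otimes[a_m,b_m)
\]
for suitable $a_i\in F$, $b_i\in F^\times$, where $\sim$ is Brauer equivalence.

A cyclic algebra $C$ of degree $p^2$ and exponent $p$ is given by a single pair of data, a cyclic extension of degree $p^2$ and an element of $F^\times$, but it need not be Brauer equivalent to a single symbol. How many symbols does it take? Always
\begin{equation}\label{eq:upper}
\lambda_p(C)\le p
\end{equation}
by a corollary of Bing\"ol \cite{Bingol}. The bound also follows from a theorem of Mammone and Merkurjev (see \cite{Bingol}): \emph{every cyclic algebra of degree $p^n$ and exponent $p^e$ in characteristic $p$ is Brauer equivalent to a tensor product of $p^{n-e}$ cyclic algebras of degree $p^e$.} The bound \eqref{eq:upper} is known to be attained for $p=2$ and $p=3$, and Bing\"ol asks in \cite{Bingol} whether it is attained for $p\ge5$. We show that it is, for every $p$.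

For $a\in F$ let $\chi_a$ be the character of $F$ attached to the Artin--Schreier equation $X^p-X=a$, and for a character $\chi$ and $b\in F^\times$ let $(\chi,b)$ be the cyclic algebra attached to them (conventions in Section~\ref{sec:symbols}).

\begin{theoremA}
Let $p$ be a prime, $\kappa=\mathbb F_p(b,x_1,\dots,x_{p-1})$ a rational function field in $p$ variables, $g_i=x_i^{-1}$, $F=\kappa((\tau))$ and
\[
a_0=\sum_{i=1}^{p-1}g_i^p\,b^i\in\kappa .
\]
There is a character $\chi'$ of $\kappa$ with $p\chi'=\chi_{a_0}$. Put $\chi=\chi'_F+\chi_{\tau^{-1}}$, and let $C$ be the cyclic algebra $(\chi,b)$ over $F$. Then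
\[
\deg C=p^2,\qquad \exp C=p,\qquad \lambda_p(C)=p .
\]
The same holds over $\kappa(\tau)$ in place of $\kappa((\tau))$.
\end{theoremA}

\begin{theoremB}
For every prime $p$ and all $n\ge e\ge1$ there are a field $F$ of characteristic $p$ and a cyclic $F$-algebra of degree $p^n$ and exponent $p^e$ which is not Brauer equivalent to a tensor product of fewer than $p^{n-e}$ cyclic algebras of degree $p^e$.
\end{theoremB}

Together with the Mammone--Merkurjev theorem this says that $p^{n-e}$ is the exact maximum, over all cyclic algebras of degree $p^n$ and exponent $p^e$ in characteristic $p$, of the number of cyclic factors of degree $p^e$ that are needed. Theorem~A is proved without Witt vectors and does not depend on the proof of Theorem~B.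

\subsection*{Where the number $p$ comes from}

Since $[a,b)$ is split by $F(b^{1/p})$, an algebra equivalent to a product of $m$ symbols is split by a field
\[
E=F(b_1^{1/p},\dots,b_m^{1/p}),\qquad E^p\subset F,\qquad [E:F]\le p^m .
\]
To bound $\lambda_p$ from below it therefore suffices to show that every finite splitting field $E$ with $E^p\subset F$ is large.

Let $C=(\chi,b)$ be cyclic of degree $p^2$ and exponent $p$, with $b\notin F^p$, and write $p\chi=\chi_a$. Then $pC=[a,b)=0$ in the Brauer group. By Proposition~\ref{prop:split} below this means that, after changing $a$ by an element $z^p-z$, which does not change $\chi_a$,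
\[
a=\sum_{i=1}^{p-1}g_i^p\,b^i,\qquad g_i\in F .
\]
Over a field containing $y=b^{1/p}$ we get, by bilinearity and because $[a^p,\cdot)=[a,\cdot)$,
\[
C=(\chi,y^p)=(p\chi,y)=\Bigl[\bigl(\textstyle\sum g_iy^i\bigr)^p,\,y\Bigr)=\sum_{i=1}^{p-1}[g_iy^i,y).
\]
If the $g_i$ are $p$-th powers as well, each $[g_iy^i,y)$ vanishes. So $C$ is split by adjoining the $p$ roots $b^{1/p},g_1^{1/p},\dots,g_{p-1}^{1/p}$, and one guesses that for independent $b,g_1,\dots,g_{p-1}$ no fewer $p$-th roots suffice. The algebra of Theorem~A is this generic choice.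

Two things stand between the guess and a proof. First, the computation above can start only over a field in which $b$ is a $p$-th power, and $E$ need not contain $b^{1/p}$. This is the purpose of the summand $\chi_{\tau^{-1}}$. If $E/F$ is unramified, then $E$ can remove the class $[\tau^{-1},b)$ only if $b$ is a $p$-th power in the residue field of $E$. If $E/F$ is ramified, then its ramification index $p$ pays for adjoining $b^{1/p}$ to the residue field (Proposition~\ref{prop:reduction}). Second, one has to see that once $b$ is a $p$-th power, all $g_i$ must become $p$-th powers up to small errors. This is a valuation argument, based on applying Proposition~\ref{prop:split} a second time. The condition $E^p\subset F$ is essential throughout: $F(b^{1/p^2})$ splits $C$ and has degree at most $p^2$.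

Section~\ref{sec:symbols} collects what we need about symbols. Section~\ref{sec:p2} states the reduction to $\kappa$ and carries out the case $p=2$ by hand. Section~\ref{sec:reduction} proves the reduction and Section~\ref{sec:A} proves Theorem~A. Sections~\ref{sec:witt} and \ref{sec:B} replace Artin--Schreier theory by Witt vectors and prove Theorem~B.

\section{Symbols}\label{sec:symbols}

All fields have characteristic $p$. Brauer groups are written additively, and an algebra and its Brauer class are denoted by the same symbol. We write $\wp(x)=x^p-x$. An index such as $\alpha_K$ denotes extension of scalars to $K$.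

\subsection{Characters and cyclic algebras}

Let $\chi\in H^1(F,\mathbb Q/\mathbb Z)$ be a character of order $n$, let $L/F$ be the cyclic extension of degree $n$ cut out by it, and let $\sigma$ be the generator of its group with $\chi(\sigma)=1/n$. For $b\in F^\times$ the cyclic algebra $(\chi,b)$ of degree $n$ is generated by $L$ and an element $v$ with $v^n=b$ and $vxv^{-1}=\sigma(x)$ for $x\in L$. Every cyclic algebra has this form. Its class $(\chi,b)\in\operatorname{Br}(F)$ is biadditive in $\chi$ and $b$ and compatible with field extensions. For a finite separable extension $F_1/F$ and $c\in F_1^\times$ the projection formula $\operatorname{cor}_{F_1/F}(\chi_{F_1},c)=(\chi,N_{F_1/F}(c))$ holds. We shall often use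
\[
(\chi,y^p)=p(\chi,y)=(p\chi,y).
\]

For $a\in F$ let $\chi_a(\sigma)=\sigma(u)-u\in\mathbb F_p\cong\frac1p\mathbb Z/\mathbb Z$, where $u^p-u=a$. By Artin--Schreier theory $a\mapsto\chi_a$ identifies $F/\wp(F)$ with the group of characters killed by $p$, and $[a,b)=(\chi_a,b)$ in $\operatorname{Br}(F)$. Hence $[\cdot,\cdot)$ is biadditive and depends on $a$ only modulo $\wp(F)$. In particular $[a^p,b)=[a,b)$. Moreover:
\begin{itemize}
\item $[a,b)=0$ if $a\in\wp(F)$ or $b\in F^{\times p}$.
\item $[a,a)=0$ for $a\ne0$. Indeed, if $a\notin\wp(F)$, then $a$ is the norm of a root $u$ of $X^p-X-a$, because $\prod_{c\in\mathbb F_p}(u+c)=u^p-u=a$.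
\item If $g\in F$, $b\in F^\times$ and $i$ is an integer with $p\nmid i$, then
\begin{equation}\label{eq:vanish}
[g^pb^i,b)=0 .
\end{equation}
This is clear for $g=0$. For $g\ne0$ we have $i[g^pb^i,b)=[g^pb^i,b^i)=[g^pb^i,g^pb^i)-[g^pb^i,g^p)=0$. The class is also killed by $p$, and $i$ is prime to $p$.
\end{itemize}

\subsection{Split symbols}

The next proposition is a converse to \eqref{eq:vanish}. It is used twice in the proof of Theorem~A, and its Witt vector version drives Theorem~B.

\begin{proposition}\label{prop:split}
Let $b\in F^\times\setminus F^p$, $y=b^{1/p}$, and suppose $[a,b)=0$. Then there is $z=\sum_{i=0}^{p-1}z_iy^i\in F(y)$ with $z_i\in F$ and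
\[
a=z^p-z_0=\wp(z_0)+\sum_{i=1}^{p-1}z_i^p\,b^i .
\]
\end{proposition}

\begin{proof}
The algebra $[a,b)$ is $\operatorname{End}_F(S)$ for an $F$-vector space $S$ of dimension $p$. Since $b\notin F^p$, the subalgebra $F[v]$ is isomorphic to the field $Y=F(y)$ of degree $p$ over $F$, so $S$ is one-dimensional over $Y$. We may take $S=Y$, with $v$ acting as multiplication by $y$. It remains to see what $u$ can be.

Let $\delta$ be the $F$-linear derivation of $Y$ with $\delta(y^i)=iy^i$. As operators on $Y$ we have $\delta y-y\delta=y$, while $vu-uv=v$ says $yu-uy=y$. So $u+\delta$ commutes with $y$, hence with $Y$, and is therefore multiplication by some $z\in Y$: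
\[
u=D+z,\qquad D=-\delta .
\]

To compute $u^p$, let $w$ be an element of a ring of characteristic $p$. In $\mathbb F_p[L,R]$ we have $(L-R)^p=L^p-R^p$, hence $(L-R)^{p-1}=\sum_{j=0}^{p-1}L^jR^{p-1-j}$. Applying this to left and right multiplication by $w$ gives
\[
\sum_{j=0}^{p-1}w^jxw^{p-1-j}=(\operatorname{ad}w)^{p-1}(x).
\]
Let $T$ be a central indeterminate and $w=D+Tz\in\operatorname{End}_F(Y)[T]$. Multiplications by elements of $Y$ commute with each other, so $\operatorname{ad}(w)(x)=D(x)$ for $x\in Y$, and
\[
\frac{d}{dT}(D+Tz)^p=\sum_{j=0}^{p-1}w^jzw^{p-1-j}=D^{p-1}(z).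
\]
Thus in $(D+Tz)^p$ the coefficient of $T$ is $D^{p-1}(z)$, and those of $T^2,\dots,T^{p-1}$ vanish. The constant coefficient is $D^p$ and that of $T^p$ is $z^p$. At $T=1$ we get $u^p=D^p+D^{p-1}(z)+z^p$. Now $\delta^p=\delta$, so $D^p=-\delta$, and $D^{p-1}=\delta^{p-1}$, also for $p=2$. As $\delta^{p-1}(z)=\sum_ii^{p-1}z_iy^i=z-z_0$,
\[
a=u^p-u=\bigl(-\delta+(z-z_0)+z^p\bigr)-(-\delta+z)=z^p-z_0 .
\]
The second formula follows from $z^p=\sum_iz_i^pb^i$.
\end{proof}

\subsection{Complete fields}

Let $K$ be a field of characteristic $p$ that is complete for a discrete valuation, with valuation ring $O$, maximal ideal $\mathfrak m$ and residue field $k$. A \emph{coefficient field} is a subfield of $O$ mapping isomorphically onto $k$. Choosing one and identifying it with $k$ gives $O=k[[\pi]]$ and $K=k((\pi))$ for every uniformizer $\pi$.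

Coefficient fields exist. To see this, let $B$ be a $p$-basis of $k$ and choose a lift $\tilde\beta\in O$ of each $\beta\in B$. Let $n\ge1$. If $x\in O$ and $m\in\mathfrak m$, then $(x+m)^{p^n}=x^{p^n}+m^{p^n}\equiv x^{p^n}$ modulo $\mathfrak m^{p^n}$. So there is a ring homomorphism $\varphi_n:k^{p^n}\to O/\mathfrak m^{p^n}$ with $\bar x^{\,p^n}\mapsto x^{p^n}$. Since $k\cong k^{p^n}[X_\beta:\beta\in B]/(X_\beta^{p^n}-\beta^{p^n})$, it extends uniquely to a homomorphism $s_n:k\to O/\mathfrak m^{p^n}$ with $s_n(\beta)=\tilde\beta$ for $\beta\in B$, and $s_n$ is the identity modulo $\mathfrak m$. For $c\in k$ the element $s_{n+1}(c)$ lifts $c$, so $s_{n+1}(c^{p^n})=s_{n+1}(c)^{p^n}\equiv\varphi_n(c^{p^n})$ modulo $\mathfrak m^{p^n}$. By uniqueness $s_{n+1}$ reduces to $s_n$. The limit of the $s_n$ is a homomorphism $k\to O$ whose image is a coefficient field.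

A subfield $\kappa\subset O$ embeds into $k$, but in general no coefficient field contains it. For example, let $\kappa=\mathbb F_p(b)$, $F=\kappa((\tau))$ and $E=F((b+\tau)^{1/p})$. The residue field of $E$ contains $b^{1/p}$. A coefficient field containing $\kappa$ would therefore contain an element $c$ with $c^p\equiv b$ modulo the maximal ideal, hence with $c^p=b$. Then $E$ would contain $b^{1/p}$ and $\tau^{1/p}$, which generate an extension of $F$ of degree $p^2$. This is impossible as $[E:F]=p$. Part (c) below says that for Brauer classes this does no harm.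

\begin{lemma}\label{lem:complete}
Let $K,O,\mathfrak m,k$ be as above.
\begin{itemize}
\item[(a)] $\mathfrak m\subset\wp(K)$.
\item[(b)] If $f\in O$ and $g\in1+\mathfrak m$, then $[f,g)=0$.
\item[(c)] Let $\kappa\subset O$ be a subfield and $\alpha\in\operatorname{Br}(\kappa)$, and let $\alpha_k$ be its image under $\kappa\to O\to k$. For every choice of a coefficient field, $\alpha_K$ is the image of $\alpha_k$ under $\operatorname{Br}(k)\to\operatorname{Br}(k((\pi)))=\operatorname{Br}(K)$. If $\alpha_K=0$, then $\alpha_k=0$.
\end{itemize}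
\end{lemma}

\begin{proof}
(a) For $x\in\mathfrak m$ we have $x=\wp\bigl(-\sum_{j\ge0}x^{p^j}\bigr)$.

For (b) and (c) we first show that $\operatorname{Br}(O)\to\operatorname{Br}(k)$ is injective. Let $A$ be an Azumaya $O$-algebra of rank $n^2$ with $A/\mathfrak mA\cong M_n(k)$. As $O$ is complete, a primitive idempotent of $A/\mathfrak mA$ lifts to an idempotent $\epsilon\in A$. The $O$-module $A\epsilon$ is a direct summand of $A$, hence free, of rank $n$. The map $A\to\operatorname{End}_O(A\epsilon)$ is an isomorphism modulo $\mathfrak m$, so it is surjective by Nakayama's lemma. Since both sides are free of rank $n^2$, it is an isomorphism. So $A$ is split.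

(b) The $O$-algebra with generators $u,v$ and relations $u^p-u=f$, $v^p=g$, $vu=(u+1)v$ is free over $O$ with basis $u^iv^j$, $0\le i,j<p$: it is the quotient of a twisted polynomial ring in $v$ over $O[u]/(u^p-u-f)$ by the central monic element $v^p-g$. Its reduction modulo $\mathfrak m$ is the central simple algebra $[\bar f,1)$ over $k$, which is split. So it is an Azumaya algebra, split by the injectivity just shown, and $[f,g)=0$ over $K$.

(c) The inclusion $\kappa\to O$ and the composite $\kappa\to k\subset O$ through the coefficient field agree modulo $\mathfrak m$. So the two maps $\operatorname{Br}(\kappa)\to\operatorname{Br}(O)$ agree after composition with the injection $\operatorname{Br}(O)\to\operatorname{Br}(k)$, and therefore agree. This is the first assertion. For the second, $\operatorname{Br}(k)\to\operatorname{Br}(k((\pi)))$ is injective: if $D$ is a finite-dimensional division algebra over $k$, then $D\otimes_kk((\pi))=D((\pi))$ is a division algebra, as one sees from leading coefficients.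
\end{proof}

\section{The reduction to $\kappa$, and the case $p=2$}\label{sec:p2}

The following proposition eliminates $\tau$.

\begin{proposition}\label{prop:reduction}
Let $\kappa$ be a field of characteristic $p$, $b\in\kappa^\times$, $\alpha\in\operatorname{Br}(\kappa)$, $F=\kappa((\tau))$ and
\[
A=\alpha_F+[\tau^{-1},b)\in\operatorname{Br}(F).
\]
Suppose $A$ is split by a finite extension $E/F$ with $E^p\subset F$ and $[E:F]\le p^m$. Then there is a finite extension $\ell/\kappa$ with
\[
\ell^p\subset\kappa,\qquad[\ell:\kappa]\le p^m,\qquad b\in\ell^p,\qquad\alpha_\ell=0 .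
\]
\end{proposition}

Conversely, given such an $\ell$, the field $\ell((\tau))$ splits $A$. So nothing is lost. What is gained is the condition $b\in\ell^p$, which splitting $\alpha$ alone would not force in general.

Before the proof, we use the proposition to settle $p=2$, where the argument for Theorem~A takes only a few lines. Here $\kappa=\mathbb F_2(b,x)$, $a_0=b/x^2$, and $C=(\chi,b)$ over $F=\kappa((\tau))$ with $\chi=\chi'_F+\chi_{\tau^{-1}}$ and $2\chi'=\chi_{a_0}$. Thus $C=\alpha_F+[\tau^{-1},b)$ with $\alpha=(\chi',b)$.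

Suppose $C$ is split or Brauer equivalent to one symbol $[a_1,b_1)$. Then $E=F$ or $E=F(\sqrt{b_1})$ splits $C$, and Proposition~\ref{prop:reduction} with $m=1$ gives $\ell/\kappa$ of degree at most $2$ containing $y=\sqrt b$ and splitting $\alpha$. So $\ell=\mathbb F_2(x,y)$, and
\[
0=\alpha_\ell=(\chi',y^2)=(2\chi',y)=[y^2/x^2,\,y)=[y/x,\,y).
\]
As $y$ is not a square in $\ell$, Proposition~\ref{prop:split} provides $\eta,h\in\ell$ with
\[
\bigl(x^{-1}-h^2\bigr)\,y=\eta^2-\eta .
\]
Let $w$ be the $x$-adic valuation of $\ell=\mathbb F_2(y)(x)$. Since $w(x^{-1})=-1$ is odd and $w(h^2)$ is even or $h=0$, the left side has value $\min(-1,2w(h))<0$. Hence $w(\eta)<0$, and the right side has the even value $2w(\eta)$. So $2w(h)=2w(\eta)<-1$. Comparing leading coefficients $h_0,\eta_0\in\mathbb F_2(y)^\times$ of $h$ and $\eta$ we find $h_0^2\,y=\eta_0^2$, so $y$ is a square in $\mathbb F_2(y)$, a contradiction. Hence $\lambda_2(C)\ge2$. (That $C$ has degree $4$ and exponent $2$ is checked for all $p$ in Section~\ref{sec:A}.)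

What happened? A pole of $(x^{-1}-h^2)y$ cannot be a pole of $\eta^2-\eta$: its order is odd or its leading coefficient is not a square. So the pole of $x^{-1}$ would have to be canceled by $h^2$, which is impossible in $\mathbb F_2(x,y)$. In the larger field $\mathbb F_2(\sqrt x,\sqrt b)$ one can take $h=1/\sqrt x$ and $\eta=0$. For general $p$ there are $p-1$ poles to cancel at once, and the valuation has to keep them apart.

\section{Proof of the reduction}\label{sec:reduction}

\begin{proof}[Proof of Proposition~\ref{prop:reduction}]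
Let $\operatorname{ord}$ be the valuation of $F$ with $\operatorname{ord}(\tau)=1$. Let $K/F$ be any finite extension with $K^p\subset F$. Then $\operatorname{ord}$ extends to $K$ by $\operatorname{ord}(x)=\operatorname{ord}(x^p)/p$, and $K$ is complete. Its ramification index $e_K$ is $1$ or $p$. Its residue field $k_K\supset\kappa$ satisfies $k_K^p\subset\kappa$, since $p$-th powers of elements of $O_K$ lie in $\kappa[[\tau]]$. Finally
\begin{equation}\label{eq:fund}
e_K\,[k_K:\kappa]\le[K:F],
\end{equation}
and by Lemma~\ref{lem:complete}(c), $\alpha_K=0$ implies $\alpha_{k_K}=0$.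

A first attempt is to pass to $M=E(b^{1/p})$. Again $M^p\subset F$. Over $M$ the symbol $[\tau^{-1},b)$ vanishes, so $\alpha_M=0$. Then $k_M$ splits $\alpha$ and contains a $p$-th root of $b$, as desired. However, $M$ may have degree $p^{m+1}$. If $E$ is ramified, the factor $e_M=p$ in \eqref{eq:fund} makes up for this.

\emph{Case $e_E=p$.} Then $e_M=p$, and $\ell=k_M$ satisfies $[\ell:\kappa]\le[M:F]/p\le p^m$. All assertions hold for $\ell$.

\emph{Case $e_E=1$.} Then $\tau$ is a uniformizer of $E$. Write $k=k_E$. We show that $\ell=k$ works. Since $[k:\kappa]\le[E:F]\le p^m$ and $k^p\subset\kappa$, it remains to prove $b\in k^p$ and $\alpha_k=0$.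

\emph{Step 1: $b\in k^p$.} Suppose $b\notin k^p$. Let $k_1/k$ be a finite separable extension splitting $\alpha_k$. Then $b\notin k_1^p$, since a $p$-th root of $b$ in $k_1$ would be both separable and purely inseparable over $k$, hence in $k$. Choose a coefficient field of $O_E$, identify it with $k$, so that $E=k((\tau))$, and put $E_1=k_1((\tau))$. By Lemma~\ref{lem:complete}(c) $\alpha_E$ is the image of $\alpha_k$, so $\alpha_{E_1}=0$. As $A_{E_1}=0$, we get $[\tau^{-1},b)=0$ over $E_1$.

The residue of $b\in O_E$ in $k_1$ is not a $p$-th power, so $b\notin E_1^p$. Let $y=b^{1/p}$ and extend $\operatorname{ord}$ to $E_1(y)$. By Proposition~\ref{prop:split} there is $z=\sum_{i<p}z_iy^i$ with $z_i\in E_1$ and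
\[
\tau^{-1}=z^p-z_0 .
\]
The residues $1,\bar y,\dots,\bar y^{\,p-1}$ are linearly independent over $k_1$. Hence $\operatorname{ord}(z)=\min_i\operatorname{ord}(z_i)$, which is an integer, and $\operatorname{ord}(z_0)\ge\operatorname{ord}(z)$. If $\operatorname{ord}(z)\ge0$, the right side has value $\ge0$. If $\operatorname{ord}(z)<0$, then $p\operatorname{ord}(z)<\operatorname{ord}(z)\le\operatorname{ord}(z_0)$, and the right side has value $p\operatorname{ord}(z)\le-p$. But the left side has value $-1$, a contradiction.

\emph{Step 2: $\alpha_k=0$.} By Step 1 the residue of $b$ is a $p$-th power in $k$, so we can write $b=c^p(1-\tau h)$ with $c\in O_E^\times$ and $h\in O_E$. But $b$ need not be a $p$-th power in $E$, so we must dispose of $[\tau^{-1},1-\tau h)$. Put $w=\tau^{-1}-h=\tau^{-1}(1-\tau h)\ne0$. By Lemma~\ref{lem:complete}(b) $[h,1-\tau h)=0$. Using this, $1-\tau h=\tau w$, $[w,w)=0$ and $[\tau^{-1},\tau)=-[\tau^{-1},\tau^{-1})=0$, we obtain over $E$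
\[
[\tau^{-1},b)=[\tau^{-1},1-\tau h)=[w,1-\tau h)=[w,\tau w)=[w,\tau)=[\tau^{-1},\tau)-[h,\tau)=-[h,\tau).
\]
As $A_E=0$, this says $\alpha_E=[h,\tau)$. Over $E'=E(\tau^{1/p})$ the right side vanishes, so $\alpha_{E'}=0$. The extension $E'/E$ is totally ramified of degree $p$, so $E'$ has residue field $k$, and Lemma~\ref{lem:complete}(c), applied to $E'$, gives $\alpha_k=0$.
\end{proof}

The pole order of $\tau^{-1}$ matters in Step 1 only through the fact that $-1$ is negative and not a multiple of $p$.

\section{Proof of Theorem A}\label{sec:A}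

\subsection{Monomial valuations}

Let $\kappa=\mathbb F_p(t_1,\dots,t_r)$ be a rational function field and $\Gamma=\mathbb Z\gamma_1\oplus\cdots\oplus\mathbb Z\gamma_r$ a free abelian group with a total order compatible with addition. The \emph{monomial valuation} $\nu:\kappa^\times\to\Gamma$ with $\nu(t_i)=\gamma_i$ sends a nonzero polynomial to the least of the values $\sum n_i\gamma_i$ of the monomials $\prod t_i^{n_i}$ occurring in it. It has value group $\Gamma$, and $\nu(\kappa^{\times p})=p\Gamma$.

\begin{lemma}\label{lem:degree}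
Let $\ell/\kappa$ be a finite extension with $\ell^p\subset\kappa$.
\begin{itemize}
\item[(a)] $\nu$ extends to $\ell$ by $\nu(x)=\nu(x^p)/p\in\frac1p\Gamma$. Its value group $\Gamma_\ell$ satisfies $p\Gamma_\ell\subset\Gamma$.
\item[(b)] If $\ell^p$ contains elements $c_1,\dots,c_r$ whose values form a $\mathbb Z$-basis of $\Gamma$, then $[\ell:\kappa]\ge p^r$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) is clear from $\ell^p\subset\kappa$ and the additivity of $x\mapsto x^p$. (b) The $p^r$ monomials in $c_1,\dots,c_r$ with exponents in $\{0,\dots,p-1\}$ have values that are pairwise distinct modulo $p\Gamma=\nu(\kappa^{\times p})$. The nonzero terms of a linear combination of them with coefficients in $\kappa^p$ have distinct values, so they cannot cancel. Hence the monomials are linearly independent over $\kappa^p$, and $[\ell:\kappa]=[\ell^p:\kappa^p]\ge p^r$.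
\end{proof}

\subsection{Degree and exponent}

Let $\kappa,b,x_i,g_i,a_0,F$ be as in Theorem~A. Let $\nu$ be the monomial valuation of $\kappa$ with $\nu(b)=\beta$, $\nu(x_i)=\varepsilon_i$, where $\Gamma=\mathbb Z\varepsilon_1\oplus\cdots\oplus\mathbb Z\varepsilon_{p-1}\oplus\mathbb Z\beta$ is ordered lexicographically with $\varepsilon_1\gg\cdots\gg\varepsilon_{p-1}\gg\beta>0$. Here $\varepsilon\gg\varepsilon'$ means that $\varepsilon$ exceeds all integral multiples of $\varepsilon'$. So $\nu(g_i)=-\varepsilon_i$, and $b\notin\kappa^p$ because $\beta\notin p\Gamma$.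

The character $\chi'$ exists because $H^2(\kappa,\mathbb Z/p)=0$ in characteristic $p$ \cite[II.2.2]{Serre}, so that multiplication by $p$ from characters killed by $p^2$ to characters killed by $p$ is surjective.

The terms $g_i^pb^i$ of $a_0$ have the distinct values $-p\varepsilon_i+i\beta$. The least, $-p\varepsilon_1+\beta$, is the value of $a_0$. It is negative and not in $p\Gamma$. An element $\wp(c)$ of negative value, $c\in\kappa$, has value $p\nu(c)\in p\Gamma$, so $a_0\notin\wp(\kappa)$. If $a_0=\wp(c)$ with $c\in F=\kappa((\tau))$, then $c$ has no pole, and its constant term $c_0$ satisfies $a_0=\wp(c_0)$, which is impossible. So $a_0\notin\wp(F)$.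

Hence $p\chi=\chi_{a_0}\ne0$ over $F$, while $p^2\chi=0$. So $\chi$ has order $p^2$, and $C=(\chi,b)$ is a cyclic algebra of degree $p^2$. By \eqref{eq:vanish},
\[
pC=(p\chi,b)=[a_0,b)=\sum_{i=1}^{p-1}[g_i^pb^i,b)=0 .
\]

\subsection{The lower bound}

Put $\alpha=(\chi',b)\in\operatorname{Br}(\kappa)$, so that $C=\alpha_F+[\tau^{-1},b)$. Suppose $C$ is Brauer equivalent to $\bigotimes_{i=1}^m[a_i,b_i)$ with $m\ge0$. The field $E=F(b_1^{1/p},\dots,b_m^{1/p})$ splits $C$, and $E^p\subset F$, $[E:F]\le p^m$. Let $\ell$ be as in Proposition~\ref{prop:reduction}, and $y=b^{1/p}\in\ell$. Then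
\[
0=\alpha_\ell=(\chi',y^p)=(p\chi',y)=[a_0,y)=\Bigl[\bigl(\textstyle\sum g_iy^i\bigr)^p,\,y\Bigr)=\Bigl[\sum_{i=1}^{p-1}g_iy^i,\;y\Bigr).
\]
We have $y\notin\ell^p$, because $\ell^p\subset\kappa$ and $y\notin\kappa$. By Proposition~\ref{prop:split}, applied to $y$ over $\ell$, there are $\eta,h_1,\dots,h_{p-1}\in\ell$ with
\begin{equation}\label{eq:key}
\sum_{i=1}^{p-1}q_i\,y^i=\eta^p-\eta,\qquad q_i=g_i-h_i^p\in\kappa .
\end{equation}
That $q_i$ lies in $\kappa$ again uses $\ell^p\subset\kappa$.

Extend $\nu$ to $\ell$ as in Lemma~\ref{lem:degree}(a). Then $\nu(y)=\beta/p$, and a nonzero term $q_iy^i$ has its value in the coset $\Gamma+i\beta/p$. For $1\le i\le p-1$ these cosets of $\Gamma$ are pairwise distinct and different from $\Gamma$. So if the left side of \eqref{eq:key} has a nonzero term, its value is the minimum $\mu$ of the values of its nonzero terms, and $\mu\notin\Gamma$. If $\mu<0$, then $\nu(\eta)<0$ and $\mu=p\nu(\eta)\in p\Gamma_\ell\subset\Gamma$, a contradiction. So $\mu\ge0$, and hence for every $i$ with $q_i\ne0$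
\[
\nu(q_i)\ge-\tfrac ip\,\beta>-\beta>-\varepsilon_i=\nu(g_i).
\]
Therefore $\nu(h_i^p)=\nu(g_i-q_i)=-\varepsilon_i$ for $i=1,\dots,p-1$: each $g_i$ agrees with a $p$-th power up to a smaller error.

So $\ell^p$ contains $b,h_1^p,\dots,h_{p-1}^p$, whose values $\beta,-\varepsilon_1,\dots,-\varepsilon_{p-1}$ form a $\mathbb Z$-basis of $\Gamma$. By Lemma~\ref{lem:degree}(b) $p^p\le[\ell:\kappa]\le p^m$, that is, $m\ge p$.

In particular $C$ is not split. As $pC=0$, it has exponent $p$, and $\lambda_p(C)\ge p$. With \eqref{eq:upper}, $\lambda_p(C)=p$.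

Finally, $\chi$, $b$ and $C$ are defined over $\kappa(\tau)$. There $pC=0$ by the same computation, and $p^2\chi=0$. That $\chi$ has order $p^2$, that $C$ is not split and that $\lambda_p(C)\ge p$ follow because these hold after extension to $F$. The bound \eqref{eq:upper} applies again. This proves Theorem~A.\qed

\section{Witt vectors and split symbols}\label{sec:witt}

For cyclic algebras of degree $p^n$ and exponent $p$ the same plan works, with $p\chi$ now of order $p^N$, $N=n-1$. We need the analogues of \eqref{eq:vanish} and Proposition~\ref{prop:split} for characters of order $p^N$.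

\subsection{Notation}

Let $W_N(K)$ be the group of $p$-typical Witt vectors $\omega=(\omega_0,\dots,\omega_{N-1})$ of length $N$ over $K$, and $W_0(K)=0$. We use the following standard facts. The Frobenius $\operatorname{Fr}:W_N(K)\to W_N(K)$ raises components to the $p$-th power, the Verschiebung $V:W_{N-1}(K)\to W_N(K)$ shifts them, putting $0$ in place $0$, and $R:W_N(K)\to W_{N-1}(K)$ drops the last component. These maps are additive, $V$ and $\operatorname{Fr}$ commute, and $p\,\omega=V\operatorname{Fr}R\,\omega$. For $x\in K$ let $\langle x\rangle=(x,0,\dots,0)$. The vector $V^j\langle x\rangle$ has $x$ in place $j$ and zeros elsewhere. In a sum or difference of Witt vectors,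
\begin{equation}\label{eq:carry}
\text{the $j$-th component is the sum or difference of $j$-th components plus a carry,}
\end{equation}
where the carry is a polynomial with integer coefficients in the components in places $<j$. A Witt vector with component $0$ in place $0$ is of the form $V\omega'$.

With $\wp=\operatorname{Fr}-1$, Artin--Schreier--Witt theory gives an isomorphism
\[
W_N(K)/\wp\;\cong\;H^1(K,\mathbb Z/p^N),\qquad\omega\mapsto\chi_\omega,
\]
where $\chi_\omega(\sigma)=\sigma(\theta)-\theta\in W_N(\mathbb F_p)=\mathbb Z/p^N$ for a vector $\theta$ over a separable closure with $\wp(\theta)=\omega$. We identify $\mathbb Z/p^N$ with $\frac1{p^N}\mathbb Z/\mathbb Z$. Then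
\begin{equation}\label{eq:charrules}
\chi_{\operatorname{Fr}\omega}=\chi_\omega,\qquad\chi_{V\omega}=\chi_\omega,\qquad p\chi_\omega=\chi_{R\omega}.
\end{equation}
The first rule holds because $\operatorname{Fr}\omega-\omega=\wp(\omega)$. In the second, $\omega$ has length $N-1$ and $V\omega$ has length $N$. It holds because $V$ on $W(\mathbb F_p)=\mathbb Z_p$ is multiplication by $p$, which corresponds to the inclusion $\frac1{p^{N-1}}\mathbb Z/\mathbb Z\subset\frac1{p^N}\mathbb Z/\mathbb Z$. The third follows from $p\omega=V\operatorname{Fr}R\omega$ and the first two.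

For $b\in K^\times$ put $\{\omega,b\}_N=(\chi_\omega,b)$. So $\{a,b\}_1=[a,b)$, and \eqref{eq:charrules} gives
\begin{equation}\label{eq:rules}
\{\operatorname{Fr}\omega,b\}_N=\{\omega,b\}_N,\qquad\{V\omega,b\}_N=\{\omega,b\}_{N-1},\qquad p\{\omega,b\}_N=\{R\omega,b\}_{N-1}.
\end{equation}

\subsection{Vanishing}

\begin{lemma}\label{lem:steinberg}
Let $K$ be a field of characteristic $p$ and $N\ge1$.
\begin{itemize}
\item[(a)] $\{\langle w\rangle,w\}_N=0$ for all $w\in K^\times$.
\item[(b)] If $g\in K$, $b\in K^\times$ and $p\nmid i$, then $\{\langle g^{p^N}b^i\rangle,b\}_N=0$.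
\end{itemize}
\end{lemma}

\begin{proof}
\emph{For fixed $N$, (a) implies (b).} The case $g=0$ is clear. Let $g\ne0$ and $w=g^{p^N}b^i$. Then
\[
i\,\{\langle w\rangle,b\}_N=\{\langle w\rangle,b^i\}_N=\{\langle w\rangle,w\}_N-p^N\{\langle w\rangle,g\}_N=0 .
\]
The class is also killed by $p^N$, and $i$ is prime to $p$.

\emph{Proof of (a)} by induction on $N$. The case $N=1$ is $[w,w)=0$. Let $N\ge2$, and assume (a), hence (b), for all smaller lengths and all fields. The idea is to write $w$ as a norm from the first layer of the extension cut out by $\chi_{\langle w\rangle}$, where this character becomes shorter.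

The class comes from the subfield $\mathbb F_p(w)$. If $w$ is algebraic over $\mathbb F_p$, this field is finite and has trivial Brauer group. So let $w$ be transcendental and $K=\mathbb F_p(w)$. As $w$ has a pole of order $1$ at $\infty$, it is not in $\wp(K)$. Let $\xi^p-\xi=w$. Then $K_1=K(\xi)=\mathbb F_p(\xi)$ has degree $p$ over $K$, and $\xi$ has norm $\prod_{c\in\mathbb F_p}(\xi+c)=\xi^p-\xi=w$. By the projection formula $\{\langle w\rangle,w\}_N=\operatorname{cor}_{K_1/K}\{\langle w\rangle,\xi\}_N$, so it suffices to show $\{\langle w\rangle,\xi\}_N=0$ over $K_1$.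

In $W_N(\mathbb F_p[\xi])$ the vector $\langle w\rangle-\wp\langle\xi\rangle$ has component $w-(\xi^p-\xi)=0$ in place $0$, and it becomes $0$ under $\xi\mapsto0$. So it equals $V\omega'$, where all components of $\omega'\in W_{N-1}(\mathbb F_p[\xi])$ lie in $\xi\,\mathbb F_p[\xi]$. Every such $\omega'$ is a sum of vectors $V^j\langle c\,\xi^i\rangle$ with $0\le j\le N-2$, $c\in\mathbb F_p$, $i\ge1$. Indeed, if $\omega'_0=\sum_ic_i\xi^i$, then $\omega'-\sum_i\langle c_i\xi^i\rangle$ has component $0$ in place $0$ and vanishes at $\xi=0$, so it is $V\omega''$ with the components of $\omega''$ again in $\xi\,\mathbb F_p[\xi]$, and one repeats this for $\omega''$. By \eqref{eq:rules}, $\{\langle w\rangle,\xi\}_N=\{\omega',\xi\}_{N-1}$ is therefore a sum of classes $\{\langle c\,\xi^i\rangle,\xi\}_M$ with $1\le M\le N-1$. Write $i=p^si'$ with $p\nmid i'$. As $c^p=c$, we have $\langle c\,\xi^i\rangle=\operatorname{Fr}^s\langle c\,\xi^{i'}\rangle$ and $c=c^{p^M}$, so this class equals $\{\langle c^{p^M}\xi^{i'}\rangle,\xi\}_M$, which is $0$ by (b) for $M<N$.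
\end{proof}

\subsection{Split symbols}

Let
\[
I_N=\{(j,i):\ 0\le j\le N-1,\ 1\le i<p^{N-j},\ p\nmid i\}.
\]
For given $j$ there are $p^{N-j}-p^{N-j-1}$ admissible $i$, so $|I_N|=\sum_{M=1}^N(p^M-p^{M-1})=p^N-1$. For example, for $p=2$ we have $I_2=\{(0,1),(0,3),(1,1)\}$.

By \eqref{eq:rules} and Lemma~\ref{lem:steinberg}(b), each Witt vector $V^j\langle h^{p^{N-j}}y^i\rangle$ with $(j,i)\in I_N$ has trivial symbol with $y$. The next proposition says that every vector with trivial symbol is a sum of these, up to $\wp(W_N(K))$. For $N=1$ it is Proposition~\ref{prop:split}.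

\begin{proposition}\label{prop:wittsplit}
Let $N\ge1$, $y\in K^\times\setminus K^p$, $\omega\in W_N(K)$, and suppose $\{\omega,y\}_N=0$. Then
\[
\omega=\wp(\eta)+\sum_{(j,i)\in I_N}V^j\bigl\langle h_{ji}^{p^{N-j}}\,y^i\bigr\rangle
\]
for some $\eta\in W_N(K)$ and $h_{ji}\in K$.
\end{proposition}

\begin{proof}
\emph{Step 1: there are $e,d_i\in K$ with}
\begin{equation}\label{eq:step1}
\omega_0=\wp(e)+\sum_{0<i<p^N,\ p\nmid i}d_i^{\,p^N}\,y^i .
\end{equation}
We use induction on $N$, over all fields $K$. The case $N=1$ is Proposition~\ref{prop:split}. For $N\ge2$ we shorten $\omega$ by adjoining a root: let $K_1=K(y_1)$ with $y_1^p=y$. Since $K_1^p=K^p(y)\subset K$ and $y_1\notin K$, we have $y_1\notin K_1^p$. Over $K_1$,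
\[
0=\{\omega,y_1^p\}_N=p\{\omega,y_1\}_N=\{R\omega,y_1\}_{N-1}.
\]
By induction $\omega_0=\wp(e_1)+\sum_{0<i<p^{N-1},\,p\nmid i}c_i^{\,p^{N-1}}y_1^i$ with $e_1,c_i\in K_1$. To return to $K$ we raise this to the $p$-th power and use $\omega_0=\omega_0^p-\wp(\omega_0)$:
\[
\omega_0=\wp(e_1^p-\omega_0)+\sum_i(c_i^p)^{p^{N-1}}y^i,\qquad e_1^p\in K .
\]
As $c_i^p\in K^p(y)=\bigoplus_{t<p}K^py^t$, we can write $c_i^p=\sum_{t<p}d_{it}^{\,p}y^t$ with $d_{it}\in K$, so that
\[
(c_i^p)^{p^{N-1}}y^i=\sum_{t<p}d_{it}^{\,p^N}\,y^{\,i+tp^{N-1}} .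
\]
The exponents $i+tp^{N-1}$ are pairwise distinct, prime to $p$ and less than $p^N$. This proves \eqref{eq:step1}.

\emph{Step 2.} We prove the proposition by induction on $N$. With $e,d_i$ from \eqref{eq:step1}, the vector $\omega-\wp\langle e\rangle-\sum_i\langle d_i^{\,p^N}y^i\rangle$ has component $0$ in place $0$, so it equals $V\omega'$ with $\omega'\in W_{N-1}(K)$. If $N=1$ we are done. If $N\ge2$, Lemma~\ref{lem:steinberg}(b) gives $\{\omega',y\}_{N-1}=\{V\omega',y\}_N=0$, and by induction
\[
\omega'=\wp(\eta')+\sum_{(j,i)\in I_{N-1}}V^j\bigl\langle h_{ji}^{p^{N-1-j}}y^i\bigr\rangle .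
\]
Apply $V$, using $V\wp=\wp V$. Since $(j,i)\in I_{N-1}$ if and only if $(j+1,i)\in I_N$ for $j\ge0$, and $N-1-j=N-(j+1)$, the resulting terms, together with the $\langle d_i^{\,p^N}y^i\rangle$ in place $0$, have the required form.
\end{proof}

\section{Proof of Theorem B}\label{sec:B}

\begin{theorem}\label{thm:exponentp}
For every prime $p$ and every $n\ge1$ there is a cyclic algebra $C$ of degree $p^n$ and exponent $p$ over a field of characteristic $p$ with $\lambda_p(C)=p^{n-1}$.
\end{theorem}

The construction is again the generic one. The parameters $g_{ji}$ are indexed by $I_N$ with $N=n-1$, and together with $b$ there are $|I_N|+1=p^N$ of them. The new difficulty is that the components of Witt vectors interact: the equation in place $j$ contains carries from lower places. We choose the order on $\Gamma$ so that these carries are negligible against the poles of the $g_{ji}$ in place $j$.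

\begin{proof}
Let $N=n-1$, and let $\kappa$ be the rational function field over $\mathbb F_p$ in $b$ and $x_{ji}$, $(j,i)\in I_N$, where $I_0=\emptyset$. Put $g_{ji}=x_{ji}^{-1}$ and $F=\kappa((\tau))$. Let $\nu$ be the monomial valuation of $\kappa$ with $\nu(b)=\beta$ and $\nu(x_{ji})=\varepsilon_{ji}$, where $\Gamma=\mathbb Z\beta\oplus\bigoplus\mathbb Z\varepsilon_{ji}$ is ordered lexicographically such that
\[
0<\beta\ll\varepsilon_{ji}\ \text{ for all }(j,i),\qquad\varepsilon_{ji}\ll\varepsilon_{j'i'}\ \text{ whenever }j<j',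
\]
with any order of the $\varepsilon_{ji}$ for equal $j$. As before $b\notin\kappa^p$.

\emph{The case $n=1$.} Take $C=[\tau^{-1},b)$. If it were split, Proposition~\ref{prop:reduction} with $\alpha=0$, $m=0$ and $E=F$ would give $b\in\kappa^p$. So $C$ is a nonsplit cyclic algebra of degree and exponent $p$, and $\lambda_p(C)=1$. Let $n\ge2$ from now on.

\emph{The algebra.} Put
\[
\psi=\sum_{(j,i)\in I_N}V^j\bigl\langle g_{ji}^{p^{N-j}}\,b^i\bigr\rangle\in W_N(\kappa),
\]
let $\tilde\psi\in W_n(\kappa)$ be $\psi$ with a zero appended, and put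
\[
\chi'=\chi_{\tilde\psi},\qquad\chi=\chi'_F+\chi_{\tau^{-1}},\qquad C=(\chi,b).
\]
By \eqref{eq:charrules} $p\chi'=\chi_\psi$, so $p\chi=\chi_\psi$ over $F$. The component $\psi_0=\sum_ig_{0i}^{p^N}b^i$ has terms of distinct negative values $-p^N\varepsilon_{0i}+i\beta\notin p\Gamma$. So $\nu(\psi_0)$ is negative and not in $p\Gamma$, and, as for $a_0$ in Section~\ref{sec:A}, $\psi_0\notin\wp(F)$. Hence $p^{N-1}\chi_\psi=\chi_{\psi_0}\ne0$ over $F$. So $p\chi=\chi_\psi$ has order $p^N$, $\chi$ has order $p^n$, and $C$ is cyclic of degree $p^n$. By \eqref{eq:rules} and Lemma~\ref{lem:steinberg}(b)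
\[
pC=\{\psi,b\}_N=\sum_{(j,i)\in I_N}\bigl\{\bigl\langle g_{ji}^{p^{N-j}}b^i\bigr\rangle,b\bigr\}_{N-j}=0 .
\]

\emph{The equation over $\ell$.} Put $\alpha=(\chi',b)\in\operatorname{Br}(\kappa)$, so $C=\alpha_F+[\tau^{-1},b)$. Suppose $C$ is a sum of $m\ge0$ symbols $[a_i,b_i)$. Applying Proposition~\ref{prop:reduction} to $E=F(b_1^{1/p},\dots,b_m^{1/p})$ we obtain $\ell/\kappa$ with $\ell^p\subset\kappa$, $[\ell:\kappa]\le p^m$, $y=b^{1/p}\in\ell$ and
\[
0=\alpha_\ell=(\chi',y^p)=(p\chi',y)=\{\psi,y\}_N .
\]
Over $\ell$ we have $\psi=\operatorname{Fr}\psi'$ with $\psi'=\sum_{I_N}V^j\langle g_{ji}^{p^{N-j-1}}y^i\rangle$, so $\{\psi',y\}_N=0$. Since $y\notin\kappa\supset\ell^p$, Proposition~\ref{prop:wittsplit} gives $h_{ji}\in\ell$ and $\eta\in W_N(\ell)$ with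
\begin{equation}\label{eq:wittkey}
\sum_{(j,i)\in I_N}V^j\bigl\langle g_{ji}^{p^{N-j-1}}\,y^i\bigr\rangle=\operatorname{Fr}\eta-\eta+\sum_{(j,i)\in I_N}V^j\bigl\langle h_{ji}^{p^{N-j}}\,y^i\bigr\rangle .
\end{equation}

\emph{Rings that absorb the carries.} Extend $\nu$ to $\ell$ as in Lemma~\ref{lem:degree}(a), so $p\Gamma_\ell\subset\Gamma$ and $\nu(y)=\beta/p$. For $-1\le j\le N-1$ let $\Delta_j\subset\Gamma$ be the subgroup generated by $\beta$ and all $\varepsilon_{j'i}$ with $j'\le j$, and let
\[
O_j=\{0\}\cup\{x\in\ell^\times:\nu(x)\ge\delta\text{ for some }\delta\in\Delta_j\}.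
\]
This is a ring containing the valuation ring of $\nu$, so it is itself a valuation ring, and in particular integrally closed. An element $x\ne0$ lies outside $O_j$ if and only if $\nu(x)$ is less than all elements of $\Delta_j$. We have $O_{-1}\subset O_0\subset\cdots\subset O_{N-1}$, $y^{\pm1}\in O_{-1}$ and $g_{ji}\in O_j$. By the choice of the order, $\nu(g_{ji})=-\varepsilon_{ji}$ is less than all elements of $\Delta_{j-1}$.

\emph{Claim. For $0\le j\le N-1$ we have $\nu(h_{ji}^p)=-\varepsilon_{ji}$ for all $i$, and $\eta_j\in O_j$.}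

We prove the claim by induction on $j$. Assume it for all smaller indices $j'$. Then $h_{j'i}\in O_{j'}$ for these $j'$, because $\nu(h_{j'i})=-\varepsilon_{j'i}/p\ge-\varepsilon_{j'i}$. So all components in places $<j$ of the vectors $V^{j'}\langle\cdot\rangle$, $\operatorname{Fr}\eta$ and $\eta$ in \eqref{eq:wittkey} lie in $O_{j-1}$. In place $j$ the vectors $V^{j'}\langle\cdot\rangle$ with $j'\ne j$ have component $0$. Comparing $j$-th components in \eqref{eq:wittkey} and using \eqref{eq:carry} we obtain
\begin{equation}\label{eq:placej}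
\sum_iq_{ji}^{\,p^{N-j-1}}\,y^i=\eta_j^p-\eta_j+T,\qquad q_{ji}=g_{ji}-h_{ji}^p\in\kappa,\qquad T\in O_{j-1},
\end{equation}
where $T$ collects the carries ($T=0$ for $j=0$).

The nonzero terms on the left have values $p^{N-j-1}\nu(q_{ji})+i\beta/p$. These are pairwise distinct: equality for $i\ne i'$ would give $(i-i')\beta\in p^{N-j}\Gamma$, which is impossible as $0<|i-i'|<p^{N-j}$. They are not in $\Gamma$, as $p\nmid i$. So if the left side has a nonzero term, its value is the minimum $\mu$ of the values of its nonzero terms, and $\mu\notin\Gamma$.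

Suppose the left side is not in $O_{j-1}$. Then $\mu$ is less than all elements of $\Delta_{j-1}$, hence less than $\nu(T)$ if $T\ne0$, and $\mu<0$. So $\nu(\eta_j^p-\eta_j)=\mu<0$, which gives $\mu=p\nu(\eta_j)\in p\Gamma_\ell\subset\Gamma$, a contradiction.

So the left side is in $O_{j-1}$, and then each of its terms is, since the nonzero terms have value at least $\mu$. As $y$ is a unit of $O_{j-1}$ and $O_{j-1}$ is integrally closed, $q_{ji}\in O_{j-1}$. By \eqref{eq:placej} also $\eta_j^p-\eta_j\in O_{j-1}$, so $\eta_j\in O_{j-1}\subset O_j$. Finally $\nu(g_{ji})$ is less than all elements of $\Delta_{j-1}$, hence less than $\nu(q_{ji})$ if $q_{ji}\ne0$. So $\nu(h_{ji}^p)=\nu(g_{ji}-q_{ji})=\nu(g_{ji})=-\varepsilon_{ji}$. This proves the claim.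

\emph{Conclusion.} The field $\ell^p$ contains $b$ and all $h_{ji}^p$, whose values $\beta$ and $-\varepsilon_{ji}$ form a $\mathbb Z$-basis of $\Gamma$. By Lemma~\ref{lem:degree}(b)
\[
p^m\ge[\ell:\kappa]\ge p^{|I_N|+1}=p^{p^N},
\]
so $m\ge p^N=p^{n-1}$. In particular $C$ is not split, so $\exp C=p$, and $\lambda_p(C)\ge p^{n-1}$. Equality holds by the Mammone--Merkurjev theorem.
\end{proof}

\begin{proof}[Proof of Theorem B]
Multiplication by $p^{e-1}$ turns cyclic algebras of degree $p^e$ into symbols, so it suffices to find $C$ with $p^{e-1}C$ as in Theorem~\ref{thm:exponentp}. Let $C_1=(\chi_1,b)$ be the algebra of degree $p^{n-e+1}$ and exponent $p$ from that theorem, over its field $F$, with $\lambda_p(C_1)=p^{n-e}$. Write $\chi_1=\chi_\omega$ with $\omega\in W_{n-e+1}(F)$, let $\tilde\omega\in W_n(F)$ be $\omega$ with $e-1$ zeros appended, and put $\chi=\chi_{\tilde\omega}$. By \eqref{eq:charrules} $p^{e-1}\chi=\chi_1$. This character has order $p^{n-e+1}$, so $\chi$ has order $p^n$, and $C=(\chi,b)$ is cyclic of degree $p^n$. Since $p^{e-1}C=C_1$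 has exponent $p$, we have $\exp C=p^e$.

Suppose $C\sim\bigotimes_{i=1}^mC_i$ with cyclic algebras $C_i=(\chi_i,b_i)$ of degree $p^e$. Then
\[
C_1=p^{e-1}C=\sum_{i=1}^m(p^{e-1}\chi_i,b_i),
\]
and each $p^{e-1}\chi_i$ has order $p$. So $C_1$ is a sum of $m$ classes of cyclic algebras of degree $p$, and $m\ge\lambda_p(C_1)=p^{n-e}$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Bingol} Fatma Kader Bing\"ol, \emph{Symbol length in positive characteristic}, arXiv:2307.06650 (2023).
\bibitem{Serre} Serre, \emph{Cohomologie galoisienne}.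
\end{thebibliography}

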